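\title{A non-reduced algebra with exact cotangent complex}

\begin{abstract}
We show that over every field $k$ of characteristic zero there is a non-reduced $k$-algebra whose cotangent complex over $k$ is exact. The algebra is an explicit direct limit of finite-dimensional complete intersections along monomial maps that are null-homotopic on cotangent complexes. The same construction gives, in every characteristic, local examples containing an element of any prescribed nilpotency order, and examples over any nonzero ring containing a field. In characteristic zero, the nilradical of any example is idempotent and not finitely generated.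
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative and unital. Let $k$ be a field and $A$ a $k$-algebra, subject to no noetherian or finiteness hypothesis. The module of differentials $\Omega_{A/k}$ represents $k$-derivations of $A$, so $\Omega_{A/k}=0$ means that every $k$-derivation from $A$ to an $A$-module is zero. The cotangent complex $\mathbb{L}_{A/k}$, an object of the derived category $D(A)$ concentrated in degrees $\le 0$, is the derived version of $\Omega_{A/k}$. It has $H^0(\mathbb{L}_{A/k})=\Omega_{A/k}$, and if $A=Q/I$ with $Q$ a polynomial ring, then $H^{-1}(\mathbb{L}_{A/k})$ is the kernel of $I/I^2\to\Omega_{Q/k}\otimes_Q A$: it consists of the relations whose differential vanishes. We call $\mathbb{L}_{A/k}$ \emph{exact} if $H^i(\mathbb{L}_{A/k})=0$ for all $i\in\mathbb{Z}$.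

An \'etale $k$-algebra is a finite product of finite separable field extensions of $k$, and $A$ is \emph{ind-\'etale} if it is isomorphic to a direct limit of \'etale $k$-algebras. An ind-\'etale algebra is reduced, and its cotangent complex is exact (by (L1) and (L5) below). In characteristic zero two facts about the converse are known.
\begin{enumerate}
\item[(K1)] If $\operatorname{char}k=0$ and $A$ is a reduced $k$-algebra with $\Omega_{A/k}=0$, then $A$ is ind-\'etale.
\item[(K2)] If $\operatorname{char}k=0$, the condition $\Omega_{A/k}=0$ alone does not force $A$ to be reduced; there is an example due to Gabber.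
\end{enumerate}
By (K1), for a reduced algebra in characteristic zero the three conditions ``$\Omega_{A/k}=0$'', ``$\mathbb{L}_{A/k}$ is exact'' and ``$A$ is ind-\'etale'' coincide. By (K2), the first condition does not imply the third in general. The following question, taken from Mondal and Mukhopadhyay \cite{MM}, asks whether the second one does.

\begin{quote}
\emph{Let $k$ be a field of characteristic zero. Is there a $k$-algebra $A$ such that $\mathbb{L}_{A/k}$ is exact, yet $A$ is not reduced?}
\end{quote}

One might guess that there is none. The simplest non-reduced algebra $A=k[x]/(x^N)$, $N\ge2$, has cotangent complex $A\xrightarrow{Nx^{N-1}}A$, so that $H^0\cong A/(x^{N-1})$ and $H^{-1}\cong xA$ both have dimension $N-1$: the nilpotent is detected twice. For noetherian $A$ the vanishing of $\Omega_{A/k}$ already forces reducedness (Proposition~\ref{prop:nil}). And exactness of $\mathbb{L}_{A/k}$ imposes conditions in all degrees, where (K2) concerns only degree $0$. The guess is nevertheless wrong.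

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$. There is a non-reduced $k$-algebra $A$ with $\mathbb{L}_{A/k}$ exact.
\end{theorem}

The construction is flexible enough to give more.

\begin{theorem}\label{thm:strong}
Let $k$ be a field of any characteristic and $N\ge2$. There is a local $k$-algebra $C$ of countable dimension, with residue field $k$ and nil maximal ideal, such that $\mathbb{L}_{C/k}$ is exact and $C$ contains an element $a$ with $a^{N-1}\ne0=a^N$. Consequently, for every nonzero ring $R$ containing a field $F$, there is an $R$-algebra $C_R$ with $\mathbb{L}_{C_R/R}$ exact and an element $a\in C_R$ with $a^{N-1}\ne0=a^N$.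
\end{theorem}

No example is small, in the following sense.

\begin{proposition}\label{prop:nil}
Let $\operatorname{char}k=0$, let $A$ be a $k$-algebra with $\Omega_{A/k}=0$, and let $\mathfrak n$ be its nilradical. Then $\mathfrak n=\mathfrak n^2$. Hence if $\mathfrak n$ is nilpotent or finitely generated (for instance if $A$ is noetherian), then $A$ is reduced. So in any example as in Theorem~\ref{thm:main}, $\mathfrak n=\mathfrak n^j\ne0$ for all $j\ge1$, and $\mathfrak n$ is not finitely generated.
\end{proposition}

The cotangent complex commutes with direct limits. It therefore suffices to build a tower $A_0\to A_1\to\cdots$ in which every map induces zero on the cohomology of the cotangent complexes, while a fixed nilpotent element of $A_0$ is never killed. We take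
\[
A_n=k[z_1,\dots,z_r]/(z_l^m-z_1\cdots z_r:\ 1\le l\le r)
\]
for rapidly growing $r>m$. These are complete intersections, so their cotangent complexes are explicit two-term complexes, and we write down a null-homotopy for each transition map. Section~\ref{sec:facts} recalls the facts we use, Section~\ref{sec:shape} proves Proposition~\ref{prop:nil} and shows which towers cannot work, Section~\ref{sec:example} carries out one step by hand, and Sections~\ref{sec:blocks}--\ref{sec:towers} contain the construction. Fact (K1) is used only for Proposition~\ref{prop:nil}, and (K2) is not used.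

\section{The cotangent complex and a vanishing criterion}\label{sec:facts}

For a ring map $R\to A$, choose a simplicial resolution $Q_\bullet\to A$ by polynomial $R$-algebras; then $\mathbb{L}_{A/R}\in D(A)$ is the complex associated with the simplicial module $\Omega_{Q_\bullet/R}\otimes_{Q_\bullet}A$, placed in degrees $\le0$. It is functorial in $R\to A$, it has $H^0=\Omega_{A/R}$, and $\mathbb{L}_{Q/R}=\Omega_{Q/R}$ for a polynomial ring $Q$ over $R$. We use the following standard facts (Quillen; Illusie \cite[Ch.~II--III]{Illusie}).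
\begin{enumerate}
\item[(L1)] If $A=\varinjlim A_n$ is a filtered colimit of $R$-algebras, then $H^i(\mathbb{L}_{A/R})=\varinjlim H^i(\mathbb{L}_{A_n/R})$.
\item[(L2)] $\mathbb{L}_{S^{-1}A/R}\simeq\mathbb{L}_{A/R}\otimes_AS^{-1}A$ for a multiplicative set $S\subset A$.
\item[(L3)] If $R\to R'$ is flat and $A'=A\otimes_RR'$, then $\mathbb{L}_{A'/R'}\simeq\mathbb{L}_{A/R}\otimes^L_AA'$.
\item[(L4)] For $R\to A\to B$ there is a triangle $\mathbb{L}_{A/R}\otimes_A^LB\to\mathbb{L}_{B/R}\to\mathbb{L}_{B/A}\to$.
\item[(L5)] $\mathbb{L}_{A/R}=0$ if $A$ is \'etale over $R$.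
\item[(L6)] If $A=Q/I$ with $Q$ a polynomial ring over a field $k$, put
\[
NL_A=\big[\,I/I^2\xrightarrow{\ \partial\ }\Omega_{Q/k}\otimes_QA\,\big],\qquad \partial[f]=df\otimes1,
\]
in degrees $-1,0$. There is a map $\mathbb{L}_{A/k}\to NL_A$, natural in the pair $(Q,I)$, which is an isomorphism on $H^0$ and $H^{-1}$. Also, $H^{-1}(\mathbb{L}_{(A/\mathfrak a)/A})=\mathfrak a/\mathfrak a^2$ for every ideal $\mathfrak a$ of a ring $A$.
\item[(L7)] In (L6), suppose that $I$ is generated by a sequence $g_1,\dots,g_r$ that is regular in $Q_{\mathfrak p}$ for every prime $\mathfrak p\supseteq I$. Then $I/I^2$ is free over $A$ on the classes $[g_l]$, and $\mathbb{L}_{A/Q}\simeq I/I^2[1]$.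
\end{enumerate}
We call a presentation as in (L7) a \emph{complete intersection presentation}. For such a presentation, the triangle (L4) for $k\to Q\to A$ shows that $\mathbb{L}_{A/k}$ has cohomology only in degrees $-1$ and $0$, so $\mathbb{L}_{A/k}\to NL_A$ is an isomorphism.

Let $A=k[y]/I'$ and $B=k[z]/I$, where $y$ and $z$ are families of variables, and let $\psi\colon k[y]\to k[z]$ be a $k$-algebra map with $\psi(I')\subseteq I$. It induces a map $A\to B$ and a $B$-linear map of complexes
\[
\psi_*\colon NL_A\otimes_AB\to NL_B,\qquad [f]\mapsto[\psi(f)],\qquad dy_i\mapsto d\psi(y_i),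
\]
the tensor product being taken termwise. A null-homotopy of $\psi_*$ is a $B$-linear map $h\colon\bigoplus_iB\,dy_i\to I/I^2$ with
\begin{equation}\label{eq:homotopy}
\partial h=\psi_*\ \text{ in degree }0,\qquad h\partial=\psi_*\ \text{ in degree }-1 .
\end{equation}

\begin{lemma}\label{lem:criterion}
For $n\ge0$ let $A_n=Q_n/I_n$ be complete intersection presentations over $k$, and let $\psi_n\colon Q_n\to Q_{n+1}$ be $k$-algebra maps with $\psi_n(I_n)\subseteq I_{n+1}$. If every $(\psi_n)_*$ is null-homotopic, then each map $H^i(\mathbb{L}_{A_n/k})\to H^i(\mathbb{L}_{A_{n+1}/k})$ is zero, and $A=\varinjlim A_n$ has exact cotangent complex over $k$.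
\end{lemma}

\begin{proof}
The map $NL_{A_n}\to NL_{A_{n+1}}$ factors through $(\psi_n)_*$, so it is zero on cohomology. By naturality in (L6) and the remark after (L7), it computes the map $H^i(\mathbb{L}_{A_n/k})\to H^i(\mathbb{L}_{A_{n+1}/k})$ for every $i$. By (L1), $H^i(\mathbb{L}_{A/k})$ is the limit of a system whose transition maps are zero.
\end{proof}

The two equations in \eqref{eq:homotopy} play different roles. Since $\bigoplus B\,dy_i$ is free, the first can be solved exactly when each $d\psi(y_i)$ lies in the image of $\partial$, that is, when $\Omega_{A/k}\to\Omega_{B/k}$ is zero. The solution $h$ is then determined only up to a map into $\ker\partial=H^{-1}(NL_B)$, and the second equation is a further condition. It is the part of the problem that distinguishes exactness of $\mathbb{L}$ from vanishing of $\Omega$.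

\section{What an example must look like}\label{sec:shape}

\begin{proof}[Proof of Proposition~\ref{prop:nil}]
Put $A_{\mathrm{red}}=A/\mathfrak n$. The module $\Omega_{A_{\mathrm{red}}/k}$ is a quotient of $\Omega_{A/k}\otimes_AA_{\mathrm{red}}=0$. So $A_{\mathrm{red}}$ is ind-\'etale by (K1), which is where characteristic zero enters, and $\mathbb{L}_{A_{\mathrm{red}}/k}=0$ by (L1) and (L5). The triangle (L4) for $k\to A\to A_{\mathrm{red}}$ gives an exact sequence
\[
H^{-1}(\mathbb{L}_{A_{\mathrm{red}}/k})\to H^{-1}(\mathbb{L}_{A_{\mathrm{red}}/A})\to H^0(\mathbb{L}_{A/k}\otimes^L_AA_{\mathrm{red}}).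
\]
The first term is $0$, the middle one is $\mathfrak n/\mathfrak n^2$ by (L6), and the last is $\Omega_{A/k}\otimes_AA_{\mathrm{red}}=0$ because $\mathbb{L}_{A/k}$ lies in degrees $\le0$. So $\mathfrak n=\mathfrak n^2$, and $\mathfrak n=\mathfrak n^j$ for all $j\ge1$. If $\mathfrak n$ is nilpotent, this gives $\mathfrak n=0$; and a finitely generated ideal consisting of nilpotent elements is nilpotent.
\end{proof}

The most familiar way to make a nilradical idempotent is to adjoin roots. The next two examples show that this fails, for a different reason in each characteristic.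

\begin{example}\label{ex:euler}
Let $\operatorname{char}k=0$. If $A=\bigoplus_{q\in\mathbb{Q}}A_q$ is a graded $k$-algebra with $A\ne A_0$, the Euler operator, which multiplies $A_q$ by $q$, is a nonzero $k$-derivation, so $\Omega_{A/k}\ne0$. This applies to $A=k[t^q:q\in\mathbb{Q}_{\ge0}]/(t)$, although its nilradical, spanned by the $t^q$ with $0<q<1$, is idempotent because $t^q=(t^{q/2})^2$. An example for Theorem~\ref{thm:main} thus admits no nontrivial $\mathbb{Q}$-grading, and we must use inhomogeneous relations.
\end{example}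

\begin{example}\label{ex:charp}
Let $\operatorname{char}k=p>0$, let $A_n=k[x_n]/(x_n^{p^n})$ for $n\ge1$, and map $x_n\mapsto x_{n+1}^p$. The differential of $NL_{A_n}$ is zero. In degree $0$ the transition map sends $dx_n$ to $0$, and in degree $-1$ it sends the generator $[x_n^{p^n}]$ to the generator $[x_{n+1}^{p^{n+1}}]$. So $A=\varinjlim A_n$ has $\Omega_{A/k}=0$ but $H^{-1}(\mathbb{L}_{A/k})\cong A\ne0$. Here the first equation of \eqref{eq:homotopy} is solvable and the second is not.
\end{example}

\section{One step by hand}\label{sec:example}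

We embed the dual numbers $A=k[x]/(x^2)$ into a finite-dimensional algebra $B$ by a map that is null-homotopic on cotangent complexes. We need a nonzero nilpotent element of $B$ whose differential vanishes. The idea is to impose relations that force one element $P$ to have two different weights.

Let $Q=k[z_1,\dots,z_4]$, $P=z_1z_2z_3z_4$, $g_l=z_l^3-P$, $I=(g_1,\dots,g_4)$ and $B=Q/I$. If all variables had weight $1$, then $P$ would have weight $4$ as a product and weight $3$ as a cube. Lemmas~\ref{lem:ci} and~\ref{lem:order} below show that this is a complete intersection presentation of a finite-dimensional algebra, and that $P^2\ne0$ in $k[[z]]/(g_1,\dots,g_4)$; the reason for the latter is that the relations begin with $z_l^3$, while all exponents of $P^2$ equal $2$.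

Multiplying the four identities $z_l^3=P+g_l$ gives $P^3=\prod_l(P+g_l)$, that is,
\begin{equation}\label{eq:ex1}
P^3(1-P)\equiv P^3\textstyle\sum_lg_l\pmod{I^2}.
\end{equation}
In particular $P^3(1-P)\in I$. Next, $\partial[g_l]=3z_l^2\,dz_l-dP$. In $B$ we have $Pz_l^2=(P/z_l)z_l^3=(P/z_l)P$, so $\partial(P[g_l])=3P(P/z_l)\,dz_l-P\,dP$. Summing over $l$ and using $dP=\sum_l(P/z_l)\,dz_l$, we get, with $\sigma=\sum_l[g_l]$,
\begin{equation}\label{eq:ex2}
\partial(P\sigma)=3P\,dP-4P\,dP=-P\,dP .
\end{equation}
This is the clash of the weights $3$ and $4$: it gives $d(P^2)=0$ in $\Omega_{B/k}$, although $P^2\ne0$.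

Define $\psi\colon k[x]\to Q$ by $\psi(x)=P^2(1-P)$. By \eqref{eq:ex1},
\[
\psi(x^2)=P(1-P)\cdot P^3(1-P)\equiv P\cdot P^3(1-P)\cdot\textstyle\sum_lg_l\equiv0\pmod{I^2}.
\]
So $\psi$ induces a map $A\to B$, and $\psi_*[x^2]=0$. The map $A\to B$ is injective: every nonzero ideal of $A$ contains $x$, and $\psi(x)$ is a unit multiple of $P^2\neq0$ in $k[[z]]/(g)$. In degree $0$ we have $\psi_*(dx)=(2-3P)P\,dP$. Put $h(dx)=-(2-3P)P\sigma$. Then $\partial h(dx)=\psi_*(dx)$ by \eqref{eq:ex2}, and
\[
h\partial[x^2]=2\psi(x)\,h(dx)=-2(2-3P)\,P^3(1-P)\,\sigma=0=\psi_*[x^2].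
\]
Thus $h$ is a null-homotopy.

This kills the cotangent complex of $A$ but creates that of $B$. To continue we must map $B$ itself, with its four variables and four relations, into a further algebra of the same kind, in such a way that the differentials of all variables die and $P^2$ survives. This requires the vanishing in $\Omega$ of each term $P(P/z_l)\,dz_l$ separately, not only of their sum, and a choice of homotopy that is compatible with the relations.

\section{The algebras $B(r,m)$}\label{sec:blocks}

Let $k$ be any field and let $r>m\ge2$ be integers. Put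
\[
Q=k[z_1,\dots,z_r],\quad P=z_1\cdots z_r,\quad P_l=P/z_l,\quad g_l=z_l^m-P,
\]
$I=(g_1,\dots,g_r)$, and $B=B(r,m)=Q/I$.

\begin{lemma}\label{lem:ci}
In $B$ we have $P^m=P^r$. The algebra $B$ is finite-dimensional, $B=Q/I$ is a complete intersection presentation, and $\mathbb{L}_{B/k}$ is represented by
\[
\bigoplus_lB\,[g_l]\xrightarrow{\ \partial\ }\bigoplus_lB\,dz_l,\qquad\partial[g_l]=mz_l^{m-1}\,dz_l-\sum_jP_j\,dz_j .
\]
\end{lemma}

\begin{proof}
In $B$ we have $P^m=\prod_lz_l^m=P^r$. Since $r>m$, this makes $P$ integral over $k$; since $z_l^m=P$, each $z_l$ is integral over $k$ too. So $\dim_kB<\infty$. Hence every prime $\mathfrak p\supseteq I$ of $Q$ is maximal, $Q_{\mathfrak p}$ is a regular local ring of dimension $r$, and $Q_{\mathfrak p}/IQ_{\mathfrak p}$ is artinian. Thus $g_1,\dots,g_r$ is a system of parameters of the Cohen--Macaulay local ring $Q_{\mathfrak p}$, and therefore a regular sequence. Now apply (L7) and the remark after it.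
\end{proof}

The nilpotent elements we follow live at the origin. The ideal $(z)=(z_1,\dots,z_r)$ contains $I$, so it defines a maximal ideal of $B$ with residue field $k$. Let $C(r,m)$ be the localization of $B$ at it. It is a quotient of the artinian ring $B$, hence a finite-dimensional local $k$-algebra with residue field $k$. Being artinian, it equals its completion $k[[z]]/Ik[[z]]$.

\begin{lemma}\label{lem:order}
In $C(r,m)$ we have $P^m=0$ and $P^e\ne0$ for $0\le e\le m-1$.
\end{lemma}

\begin{proof}
We have $P^m(1-P^{r-m})=0$, and $1-P^{r-m}$ is a unit, so $P^m=0$.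

For the second claim it suffices to treat $u=P^{m-1}=\prod_lz_l^{m-1}$, a monomial of degree $\Delta=r(m-1)$. Suppose $u=\sum_la_lg_l$ with $a_l\in k[[z]]$. The lowest-degree part of $g_l$ is $z_l^m$, and $u\notin(z_1^m,\dots,z_r^m)$. The difficulty is that the $a_l$ may have low order, so that the terms $a_lP$ contribute in degree $\Delta$. We remove this by raising the order of the $a_l$.

Write $a^{(t)}$ for the homogeneous component of degree $t$ of a power series $a$, and let $t$ be the least order of the $a_l$. For every degree $\tau$,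
\begin{equation}\label{eq:component}
u^{(\tau)}=\sum_la_l^{(\tau-m)}z_l^m-\sum_la_l^{(\tau-r)}P .
\end{equation}
Suppose $t+m<\Delta$, and take $\tau=t+m$. The left side vanishes, and so does the last sum, because $\tau-r<t$. Hence $\sum_la_l^{(t)}z_l^m=0$. Since $z_1^m,\dots,z_r^m$ is a regular sequence in $Q$, its syzygies are generated by the Koszul relations: there are $b_{lj}\in Q$ with $b_{ll}=0$, $b_{lj}=-b_{jl}$ and $a_l^{(t)}=\sum_jb_{lj}z_j^m$. Passing to homogeneous components, we may take the $b_{lj}$ homogeneous of degree $t-m$. Replace $a_l$ by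
\[
a_l-\sum_jb_{lj}g_j=\big(a_l-a_l^{(t)}\big)+\sum_jb_{lj}P .
\]
This does not change $\sum_la_lg_l$, because $\sum_{l,j}b_{lj}g_jg_l=0$. The new $a_l$ have order greater than $t$, because $b_{lj}P$ has degree $t-m+r>t$. After finitely many such steps, $t+m\ge\Delta$. Now take $\tau=\Delta$ in \eqref{eq:component}. The last sum vanishes, because $\Delta-r<\Delta-m\le t$, so $u\in(z_1^m,\dots,z_r^m)$. This is false, since $u$ is a monomial with all exponents less than $m$.
\end{proof}

We turn to the differentials. Think of $P_l\,dz_l$ as $P\,d\log z_l$. After inverting $P$, the relation $z_l^m=P$ gives $z_l^{m-1}=P_l$, and then $\partial[g_l]=mP_l\,dz_l-\sum_jP_j\,dz_j$ is given, in the basis $P_j\,dz_j$, by the matrix $m\cdot\mathrm{Id}-U$, where $U$ is the $r\times r$ matrix with all entries $1$. As $U^2=rU$, this matrix has inverse $\frac1m\big(\mathrm{Id}+\frac1{m-r}U\big)$ when $m$ and $m-r$ are nonzero in $k$. But inverting $P$ kills $C(r,m)$, and in $B$ itself $z_l^{m-1}\ne P_l$, since $I\subseteq(z)^m$ while $z_l^{m-1}-P_l$ has order $m-1$. One more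 factor $P$ repairs this: in $B$,
\begin{equation}\label{eq:repair}
Pz_l^{m-1}=P_lz_l^m=P_lP .
\end{equation}
So we introduce
\[
\xi_l=PP_l\,dz_l,\qquad\sigma=\sum_j[g_j],\qquad\eta_l=\frac Pm\Big([g_l]+\frac1{m-r}\,\sigma\Big),
\]
where $\eta_l$ is the inverse matrix applied to the elements $P[g_j]$.

\begin{lemma}\label{lem:eta}
Assume that $m$ and $m-r$ are nonzero in $k$. Then for each $l$,
\[
\text{\rm(a)}\quad\partial\eta_l=\xi_l,\qquad\qquad\text{\rm(b)}\quad m\,\eta_l-\sum_j\eta_j=P\,[g_l].
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ci} and \eqref{eq:repair}, $\partial(P[g_l])=m\xi_l-\sum_j\xi_j$. Summing over $l$ gives $\partial(P\sigma)=(m-r)\sum_j\xi_j$. Hence $m\,\partial\eta_l=m\xi_l-\sum_j\xi_j+\sum_j\xi_j=m\xi_l$, which is (a). For (b), we have $\sum_j\eta_j=\frac Pm\big(1+\frac r{m-r}\big)\sigma=\frac P{m-r}\sigma$ and $m\eta_l=P[g_l]+\frac P{m-r}\sigma$.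
\end{proof}

Part (a) will give the first equation of \eqref{eq:homotopy}. Part (b), which holds because the inverse matrix is a two-sided inverse, will give the second.

\begin{remark}\label{rem:hyp}
Each hypothesis is needed. If $r=m$, then $I$ vanishes on the line $z_1=\dots=z_r$, and $B$ is not finite-dimensional. If $r<m$, then $P^r(1-P^{m-r})=0$, so $P^r=0$ at the origin, against the second claim of Lemma~\ref{lem:order}. Now let $r>m\ge3$, so that $P^2\ne0$ in $B$. If $m-r=0$ in $k$, the derivation $\sum_jz_j\,\partial/\partial z_j$ sends $g_i$ to $mg_i$. If $m=0$ in $k$, the derivation $z_l\,\partial/\partial z_l-z_j\,\partial/\partial z_j$ with $j\ne l$ kills every $g_i$. In either case the derivation descends to $B$, and the resulting map $\Omega_{B/k}\to B$ sends $\xi_l$ to $P^2$; so $\xi_l$ is not in the image of $\partial$.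
\end{remark}

\section{The transition maps}\label{sec:maps}

Let $\rho>\mu\ge2$ and $A=B(\rho,\mu)=k[y_1,\dots,y_\rho]/(f_1,\dots,f_\rho)$ with $f_i=y_i^\mu-y_1\cdots y_\rho$. We look for $(r,m)$ and a map $A\to B=B(r,m)$. By Lemma~\ref{lem:eta}(a), the differential of any monomial divisible by $P^2$ vanishes in $\Omega_{B/k}$, because it is a $B$-linear combination of the $\xi_l$. So we try $y_i\mapsto P^2w_i$ with monomials $w_i$, and we arrange that $y_i^\mu$ and $y_1\cdots y_\rho$ go to the same power of $P$. For $w_i^\mu$ to be a power of $P$ in $B$, take $w_i=\prod_{l\in S_i}z_l^c$ with $c\mu=m$; then $w_i^\mu=P^{|S_i|}$. For $\prod_iw_i$ to be a power of $P$, let the $S_i$ partition the set of indices; then $\prod_iw_i=P^c$. Matching the exponents $2\mu+|S_i|$ and $2\rho+c$ determines $|S_i|$, and hence $r$. One free parameter $c$ remains.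

Precisely, let $c\ge1$ be an integer and set
\begin{equation}\label{eq:params}
s=c+2(\rho-\mu),\qquad r=\rho s,\qquad m=c\mu,\qquad\gamma=2\rho+c=2\mu+s .
\end{equation}
Then $m\ge2$ and
\begin{equation}\label{eq:diff}
r-m=c(\rho-\mu)+2\rho(\rho-\mu)=(\rho-\mu)(c+2\rho)>0 .
\end{equation}
Fix a partition $\{1,\dots,r\}=S_1\sqcup\dots\sqcup S_\rho$ with $|S_i|=s$, and, with the notation of Section~\ref{sec:blocks} for $B=B(r,m)$, define $\psi\colon k[y]\to Q$ by
\[
\psi(y_i)=Z_i=P^2w_i,\qquad w_i=\prod_{l\in S_i}z_l^c .
\]
Let $E_{li}$ be the exponent of $z_l$ in $Z_i$: it is $2+c$ if $l\in S_i$, and $2$ otherwise.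

\begin{proposition}\label{prop:null}
The map $\psi$ induces a $k$-algebra map $\varphi\colon B(\rho,\mu)\to B(r,m)$ which sends each $y_i$ into $(z)^2$ and $y_1\cdots y_\rho$ to $P^{2\rho+c}$. If $m$ and $m-r$ are nonzero in $k$, then $\psi_*\colon NL_A\otimes_AB\to NL_B$ is null-homotopic; hence $H^i(\mathbb{L}_{A/k})\to H^i(\mathbb{L}_{B/k})$ is zero for all $i$.
\end{proposition}

\begin{proof}
In $Q$ we have $\prod_jZ_j=P^{2\rho}\prod_jw_j=P^\gamma$ and $w_i^\mu=\prod_{l\in S_i}z_l^m=\prod_{l\in S_i}(P+g_l)$. Expanding the last product and using $2\mu+s=\gamma$, we obtain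
\begin{equation}\label{eq:rel}
\psi(f_i)=P^{2\mu}\prod_{l\in S_i}(P+g_l)-P^\gamma\equiv P^{\gamma-1}\sum_{l\in S_i}g_l\pmod{I^2}.
\end{equation}
So $\psi(f_i)\in I$, which gives $\varphi$, and $\psi_*[f_i]=P^{\gamma-1}\sum_{l\in S_i}[g_l]$.

\emph{Degree $0$.} Since $Z_i$ is a monomial, $dZ_i=\sum_lE_{li}(Z_i/z_l)\,dz_l$, and $Z_i/z_l=w_iPP_l$. Hence
\[
\psi_*(dy_i)=w_i\sum_lE_{li}\,\xi_l .
\]
Define the $B$-linear map $h\colon\bigoplus_iB\,dy_i\to\bigoplus_lB[g_l]$ by $h(dy_i)=w_i\sum_lE_{li}\,\eta_l$. By Lemma~\ref{lem:eta}(a), $\partial h=\psi_*$ in degree $0$.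

\emph{Degree $-1$.} In $NL_A\otimes_AB$ we have $\partial[f_i]=\mu Z_i^{\mu-1}\,dy_i-\sum_j\big(\prod_{j'\ne j}Z_{j'}\big)\,dy_j$. When $h$ is applied, the factor $w_j$ in $h(dy_j)$ completes each coefficient to the same power of $P$: in $B$,
\[
Z_i^{\mu-1}w_i=P^{2\mu-2}w_i^\mu=P^{2\mu-2+s}=P^{\gamma-2},\qquad\Big(\prod_{j'\ne j}Z_{j'}\Big)w_j=P^{2\rho-2+c}=P^{\gamma-2}.
\]
Therefore $h\partial[f_i]=P^{\gamma-2}\sum_l\big(\mu E_{li}-\sum_jE_{lj}\big)\eta_l$. Each $l$ lies in exactly one $S_j$, so $\sum_jE_{lj}=2\rho+c=2\mu+s$. Since $c\mu=m$, the coefficient $\mu E_{li}-\sum_jE_{lj}$ equals $m-s$ if $l\in S_i$, and $-s$ otherwise. Using $|S_i|=s$ and then Lemma~\ref{lem:eta}(b),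
\[
h\partial[f_i]=P^{\gamma-2}\Big(m\sum_{l\in S_i}\eta_l-s\sum_j\eta_j\Big)=P^{\gamma-2}\sum_{l\in S_i}\Big(m\eta_l-\sum_j\eta_j\Big)=P^{\gamma-1}\sum_{l\in S_i}[g_l].
\]
By \eqref{eq:rel} this is $\psi_*[f_i]$. So $h$ satisfies \eqref{eq:homotopy}. The last claim follows from Lemma~\ref{lem:ci} and the proof of Lemma~\ref{lem:criterion}.
\end{proof}

\section{Towers and proofs of the theorems}\label{sec:towers}

It remains to choose $c$ so that a nilpotent element survives. By Proposition~\ref{prop:null}, the power $(y_1\cdots y_\rho)^e$ goes to $P^{e(2\rho+c)}$, which by Lemma~\ref{lem:order} is nonzero at the origin exactly when $e(2\rho+c)<c\mu$, that is, when $2\rho e<c(\mu-e)$. The term $2\rho e$ is the cost of the factors $P^2$. It does not depend on $c$, so for $e<\mu$ it is absorbed by taking $c>2\rho e$.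

Let $k$ be a field and let $r_0>m_0>e_0\ge1$ be integers with $m_0$ and $m_0-r_0$ nonzero in $k$. Given $(r_n,m_n,e_n)$, choose an integer
\begin{equation}\label{eq:c}
c_n>2r_ne_n\quad\text{with $c_n$ and $c_n+2r_n$ nonzero in $k$,}
\end{equation}
and put
\[
r_{n+1}=r_n\big(c_n+2(r_n-m_n)\big),\qquad m_{n+1}=c_nm_n,\qquad e_{n+1}=e_n(2r_n+c_n).
\]
Such a $c_n$ exists. In characteristic $0$ any $c_n>2r_ne_n$ will do; in characteristic $p\ge3$ at most two of the $p$ residue classes are excluded; in characteristic $2$ any odd $c_n>2r_ne_n$ will do.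

\begin{proposition}\label{prop:tower}
For all $n$ we have $r_n>m_n>e_n\ge1$, and $m_n$ and $m_n-r_n$ are nonzero in $k$. Let $A_n=B(r_n,m_n)$, let $\pi_n\in A_n$ be the product of the variables, let $A_n\to A_{n+1}$ be the map of Proposition~\ref{prop:null} for $(\rho,\mu,c)=(r_n,m_n,c_n)$, and let $A=\varinjlim A_n$. Then $\mathbb{L}_{A/k}$ is exact, and the image of $\pi_0^{e_0}$ in $A_n$ is $\pi_n^{e_n}$, which is nonzero in $C(r_n,m_n)$.
\end{proposition}

\begin{proof}
We argue by induction on $n$. By \eqref{eq:diff}, $r_{n+1}-m_{n+1}=(r_n-m_n)(c_n+2r_n)$; this is positive, and it is nonzero in $k$ by \eqref{eq:c}, as is $m_{n+1}=c_nm_n$. Also $e_{n+1}\ge1$ and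
\[
e_{n+1}=2r_ne_n+c_ne_n<c_n(1+e_n)\le c_nm_n=m_{n+1}.
\]
So Proposition~\ref{prop:null} applies at every stage, and $\mathbb{L}_{A/k}$ is exact by Lemmas~\ref{lem:ci} and~\ref{lem:criterion}. Since $\pi_n\mapsto\pi_{n+1}^{2r_n+c_n}$, we have $\pi_n^{e_n}\mapsto\pi_{n+1}^{e_{n+1}}$. Finally $\pi_n^{e_n}\ne0$ in $C(r_n,m_n)$ by Lemma~\ref{lem:order}, because $e_n\le m_n-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $(r_0,m_0,e_0)=(3,2,1)$ and $c_n=2r_ne_n+1$; condition \eqref{eq:c} holds in characteristic $0$. Let $A$ be the algebra of Proposition~\ref{prop:tower}, so that $\mathbb{L}_{A/k}$ is exact. The element $\pi_0$ is not itself nilpotent in $A_0$ (it is $1$ at the point $z_1=z_2=z_3=1$), so we use $\nu=\pi_0-\pi_0^2$. By Lemma~\ref{lem:ci}, $\pi_0^2=\pi_0^3$, hence also $\pi_0^3=\pi_0^4$, and $\nu^2=\pi_0^2-2\pi_0^3+\pi_0^4=0$. As $e_0=1$, the image of $\nu$ in $A_n$ is $\pi_n^{e_n}(1-\pi_n^{e_n})$. In $C(r_n,m_n)$ the first factor is nonzero and the second is a unit. So $\nu$ has nonzero image in every $A_n$, and therefore in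 $A$. Thus $A$ is not reduced.
\end{proof}

\begin{remark}\label{rem:closed}
This tower has a closed form. If $r$ is odd and $(r_n,m_n,e_n)=\big(r,\frac{r+1}2,\frac{r-1}2\big)$, then $c_n=r^2-r+1$, the blocks have size $c_n+r-1=r^2$, and
\[
r_{n+1}=r^3,\qquad m_{n+1}=\tfrac{(r+1)(r^2-r+1)}2=\tfrac{r^3+1}2,\qquad e_{n+1}=\tfrac{(r-1)(r^2+r+1)}2=\tfrac{r^3-1}2 .
\]
So $r_n=3^{3^n}$, $m_n=(r_n+1)/2$ and $e_n=m_n-1$. The first map is $B(3,2)\to B(27,14)$, $y_i\mapsto P^2\prod_{l\in S_i}z_l^7$ with $|S_i|=9$; both $y_i^2$ and $y_1y_2y_3$ go to $P^{13}$, the highest power of $P$ that is nonzero at the origin.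
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
We want a tower in which $\pi_0$ has a prescribed nilpotency order $m_0$ at the origin. The choice $m_0=N$ is allowed only if $N\ne0$ in $k$; otherwise we use the square of $\pi_0$. So put $(m_0,j)=(N,1)$ if $N\ne0$ in $k$, and $(m_0,j)=(2N-1,2)$ if $N=0$ in $k$, in which case $m_0=-1$ in $k$. Let $r_0=m_0+1$ and $e_0=m_0-1\ge1$. Then $m_0$ and $m_0-r_0=-1$ are nonzero in $k$. Choose $c_n$ as in \eqref{eq:c} and let $A=\varinjlim A_n$ be as in Proposition~\ref{prop:tower}.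

Let $\mathfrak m_n\subset A_n$ be the maximal ideal generated by the variables, and $C_n=(A_n)_{\mathfrak m_n}=C(r_n,m_n)$. The map $A_n\to A_{n+1}$ sends $\mathfrak m_n$ into $\mathfrak m_{n+1}$, so the preimage of $\mathfrak m_{n+1}$ is a proper ideal containing $\mathfrak m_n$, hence equal to it. We obtain local maps $C_n\to C_{n+1}$, and we put $C=\varinjlim C_n$. Each $C_n$ is a finite-dimensional local algebra with residue field $k$ and nilpotent maximal ideal. So every element of $C$ is the sum of a scalar and a nilpotent element coming from some $\mathfrak m_nC_n$; thus $C$ is local with residue field $k$ and nil maximal ideal. It has countable dimension, as a countable union of finite-dimensional subspaces. Moreover $C$ is the localization of $A$ at the maximal ideal $\varinjlim\mathfrak m_n$, so $\mathbb{L}_{C/k}$ is exact by (L2).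

By Lemma~\ref{lem:order}, $\pi_0^{m_0}=0$ in $C_0$. By Proposition~\ref{prop:tower}, $\pi_0^{m_0-1}=\pi_0^{e_0}$ has nonzero image in every $C_n$, hence in $C$. Put $a=\pi_0^j\in C$. If $j=1$, then $m_0=N$ and $a^{N-1}\ne0=a^N$. If $j=2$, then $a^{N-1}=\pi_0^{2N-2}=\pi_0^{m_0-1}\ne0$ and $a^N=\pi_0^{m_0+1}=0$.

For the last claim, take $C$ and $a$ as above over the field $F$, and put $C_R=C\otimes_FR$. As $R$ is flat over $F$, (L3) gives $\mathbb{L}_{C_R/R}\simeq\mathbb{L}_{C/F}\otimes^L_CC_R=0$. As $R$ is a nonzero $F$-vector space, $1$ is part of a basis of $R$ over $F$, so $C\to C_R$ is injective, and $a\otimes1$ has the required property.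
\end{proof}

\begin{remark}
The idempotence predicted by Proposition~\ref{prop:nil} is visible in these examples, in every characteristic: the nilradical of $C$ is its maximal ideal, and each transition map sends $\mathfrak m_n$ into $\mathfrak m_{n+1}^2$ by Proposition~\ref{prop:null}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Illusie}
Illusie, \emph{Complexe cotangent et d\'eformations I}.

\bibitem{MM}
Shubhodip Mondal and Alapan Mukhopadhyay, \emph{Ind-\'etale vs Formally \'etale}, arXiv:2209.09392 (2022).

\end{thebibliography}
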